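
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}

\title{Terraced filtrations do not determine the full residual finiteness growth of nilpotent groups}


\begin{abstract}
The full residual finiteness growth $\Gamma_G(n)$ of a finitely generated residually finite group $G$ is the least order of a group $Q$ for which some homomorphism $G\to Q$ is injective on the ball of radius $n$. If $G$ is nilpotent, every terraced filtration of $G$ gives a polynomial upper bound for $\Gamma_G$. We answer a question of Bou-Rabee and Studenmund by showing that the lowest of these bounds, $n^b$, is not optimal in general. For each class $c\ge 3$ we construct groups with $\Gamma_G(n)\approx n^e$ and $e<b$; the gap $b-e$ is unbounded for each $c$, and the ratio $b/e$ is unbounded over all $c$. The smallest example has class $3$ and Hirsch length $9$, with $b=26$ and $e=24$. In class at most $2$ the bound is always optimal. The reason for the failure is arithmetic: the center of our groups is the additive group of a ring $R$, and efficient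 finite quotients can follow an ideal of $R\otimes\mathbb Z_3$, while filtrations by subgroups see only rational subspaces.
\end{abstract}

\section{The question and the answer}

\subsection{Full residual finiteness growth}

Let $G$ be a finitely generated residually finite group with finite generating set $S$, and let $B(n)=B_G^S(n)$ be the ball of radius $n\ge1$ in the word metric. A subset $T\subseteq G$ is \emph{fully detected} by a group $Q$ if there is a homomorphism $\varphi:G\to Q$ with $\varphi|_T$ injective. Let $\Gamma_G^S(n)$ be the minimal order of a group that fully detects $B(n)$. It is finite, since $G$ is residually finite.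

For functions $\alpha,\beta:\mathbb N\to\mathbb N$ write $\alpha\preceq\beta$ if there is a constant $C$ with $\alpha(n)\le C\beta(Cn)$ for all $n$, and $\alpha\approx\beta$ if $\alpha\preceq\beta$ and $\beta\preceq\alpha$. The $\approx$-class of $\Gamma_G^S$ does not depend on $S$. We write $\Gamma_G$ for it and call it the \emph{full residual finiteness growth} of $G$. Note that $n^x\preceq n^y$ if and only if $x\le y$.

It is convenient to work with kernels.
\begin{equation}\label{eq:kernels}
\begin{minipage}{0.86\textwidth}
If $\varphi:G\to Q$ is injective on $B(n)$ and $N=\ker\varphi$, then $N\cap B(n)=1$ and $|Q|\ge[G:N]$. Conversely, if $N\trianglelefteq G$ and $N\cap B(2n)=1$, then $B(n)$ injects into $G/N$, so $\Gamma_G^S(n)\le[G:N]$.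
\end{minipage}
\end{equation}
Thus we look for normal subgroups of small index that avoid a large ball, that is, meet it only in the identity.

Two small cases show what matters. For $G=\mathbb Z^h$ the subgroup $q\mathbb Z^h$ with $q$ slightly larger than $2n$ avoids $B(2n)$, and the ball itself has about $n^h$ elements, so $\Gamma_G(n)\approx n^h$. Now let $G$ be the discrete Heisenberg group of integer triples with $[(u,v,z),(u',v',z')]=(0,0,uv'-u'v)$. Since $[(k,0,0),(0,l,0)]=(0,0,kl)$, and every $k\ge1$ has the form $s^2+\rho$ with $0\le\rho\le2s$, the ball $B(n)$ contains all central elements $(0,0,z)$ with $|z|\le\mathrm{const}\cdot n^2$. If $N$ has finite index, avoids $B(n)$ and meets the center in $\mu\mathbb Z$, then $\mu\ge \mathrm{const}\cdot n^2$. Moreover $(u,v,z)\in N$ implies $(0,0,u),(0,0,v)\in N$ by taking commutators, so $\mu$ divides $u$ and $v$. Hence $[G:N]\ge\mu^3\ge\mathrm{const}\cdot n^6$: depth needed in the center propagates upward through commutators, and every coordinate must be detected to depth about $n^2$.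

Roughly, in a nilpotent group of class $c$ the last term of the lower central series, if infinite, is distorted so that depth $n^c$ is needed there. If commutators force all coordinates to be detected to that depth, the exponent is $c$ times the number of coordinates. Coordinates that never lead into the last term can be cheaper. Terraced filtrations are a way to count them.

\subsection{Terraced filtrations}

Let $G$ be finitely generated nilpotent of class $c$. We write $[g,h]=ghg^{-1}h^{-1}$, and $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[G,\gamma_i(G)]$; thus $\gamma_c(G)$ is the last nontrivial term. $Z(G)$ denotes the center. The dimension $\dim(G)$ is the Hirsch length, the number of infinite cyclic factors in a subnormal series with cyclic factors. It is additive over extensions and equals the rank for finitely generated abelian groups.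

A \emph{terraced filtration} of $G$ is a filtration $1=H_0\le H_1\le\dots\le H_{c-1}\le G$ in which each $H_i$ is a normal subgroup of $G$ with $H_i\cap\gamma_{i+1}(G)=1$ and is maximal among such subgroups. Terraced filtrations exist: subgroups of $G$ satisfy the maximal condition, and a normal subgroup that meets $\gamma_i(G)$ trivially also meets $\gamma_{i+1}(G)$ trivially, so each $H_{i-1}$ can be enlarged to an $H_i$.

The following is known.
\begin{itemize}
\item[(A)] If $[Z(G):\gamma_c(G)]<\infty$, then $\Gamma_G(n)\approx n^{c\dim(G)}$. This does not hold in general when $[Z(G):\gamma_c(G)]=\infty$: for the direct product of the discrete Heisenberg group with $\mathbb Z$ one has $c=2$ and $\dim(G)=4$, but $\Gamma_G(n)\approx n^7$.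
\item[(B)] For every terraced filtration of $G$ one has $\Gamma_G(n)\preceq n^{c\dim(G)-\sum_{i=1}^{c-1}\dim(H_i)}$.
\end{itemize}
With $H_c=G$, the exponent in (B) equals $\sum_{i=1}^{c} i\,\bigl(\dim H_i-\dim H_{i-1}\bigr)$: directions in $H_i$ that are not in $H_{i-1}$ are counted with weight $i$. For the Heisenberg group times $\mathbb Z$ the choice of $H_1$ as the factor $\mathbb Z$ gives $8-1=7$, the correct value.

In general the exponent depends on the filtration. Let
\[
b=b(G)=\min\Bigl(c\dim(G)-\sum_{i=1}^{c-1}\dim(H_i)\Bigr),
\]
the minimum being over all terraced filtrations of $G$. Bou-Rabee and Studenmund \cite{BRS} ask whether the lowest bound is optimal, that is, whether $\Gamma_G(n)\approx n^{b}$ for every finitely generated nilpotent $G$. The answer is no.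

\subsection{Results}

For integers $c\ge3$, $d\ge2$, $r\ge1$ we construct in Section~\ref{sec:groups} a group $G_{c,d,r}$ of class $c$ and dimension $2rd+d+c$.

\begin{theorem}\label{thm:main}
Let $G=G_{c,d,r}$ with $c\ge3$, $d\ge2$, $r\ge1$. Every terraced filtration of $G$ gives in \textup{(B)} the same exponent
\[
b=c(2rd+d+c)-(c-2)(d-1),
\]
whereas $\Gamma_G(n)\approx n^e$ with
\[
e=(2r+1)(c+2d-2)+c^2=b-2r(c-2)(d-1)<b.
\]
In particular $\Gamma_G\not\approx n^b$. For $(c,d,r)=(3,2,1)$ one has $b=26$ and $e=24$.
\end{theorem}

\begin{theorem}\label{thm:two}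
If $G$ is finitely generated nilpotent of class $c\le 2$, then $\Gamma_G(n)\approx n^b$, and every terraced filtration of $G$ gives the value $b$.
\end{theorem}

So the classes in which the terraced bound is always optimal are exactly $c\le2$. For each $c\ge3$ the gap $2r(c-2)(d-1)$ is unbounded. Moreover $b/e\to cd/(c+2d-2)$ as $r\to\infty$, and this tends to $c/2$ as $d\to\infty$; over all classes, $b$ is not even within a bounded factor of the true exponent.

The two expressions for $e$ agree: since $c+2d-2=cd-(c-2)(d-1)$,
\[
e=(2r+1)\bigl(cd-(c-2)(d-1)\bigr)+c^2=c(2rd+d+c)-(2r+1)(c-2)(d-1).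
\]

Section~\ref{sec:idea} explains the idea in the smallest example. Sections~\ref{sec:terraced}--\ref{sec:lower} prove Theorem~\ref{thm:main}: the value of $b$, the bound $\Gamma_G\preceq n^e$, which already answers the question, and the matching lower bound. Neither (A) nor (B) is used there. Section~\ref{sec:classtwo} proves Theorem~\ref{thm:two}.

\section{The groups}\label{sec:groups}

Fix $c\ge3$, $d\ge2$, $r\ge1$. The group is glued from two pieces. One has a large center that is a ring $R$, with $1\in R$ no more distorted than the other elements. The other has class $c$ and is used only to distort $1\in R$ further.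

\paragraph{The ring.} Let $f(x)=x^d+2x+6$ and $R=\mathbb Z[\theta]=\mathbb Z[x]/(f)$. By Eisenstein's criterion at $2$, $f$ is irreducible over $\mathbb Q$. So $R$ is an integral domain, free abelian on $1,\theta,\dots,\theta^{d-1}$. The \emph{coefficients} of an element of $R$ are taken in this basis.

\paragraph{The Heisenberg piece.} Let $E$ be the group of triples $(u,v,z)$ with $u,v\in R^r$, $z\in R$, and
\[
(u,v,z)(u',v',z')=(u+u',\,v+v',\,z+z'+u\cdot v').
\]
Then
\begin{equation}\label{eq:Ecomm}
[(u,v,z),(u',v',z')]=(0,0,\,u\cdot v'-u'\cdot v),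
\end{equation}
and $Z(E)=\gamma_2(E)=\{(0,0,z)\}$: for central $(u,v,z)$ take $(u',v')=(0,e_j)$ and $(e_j,0)$ to get $u_j=v_j=0$, and $[(se_1,0,0),(0,e_1,0)]=(0,0,s)$ for $s\in R$. We identify $Z(E)$ with $R$.

\paragraph{The filiform piece.} Let $M=\mathbb Z[X]/(X^c)$, written additively, and $F=M\rtimes\langle a\rangle$, where $a$ has infinite order and $ama^{-1}=(1+X)m$. Elements are $ma^k$, with
\[
(ma^k)(m'a^{k'})=\bigl(m+(1+X)^km'\bigr)a^{k+k'}.
\]
Let $b_0\in F$ be the element $1\in M$. For $m,m'\in M$ and $k\in\mathbb Z$,
\begin{equation}\label{eq:Fcomm}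
[m'a^k,m]=\bigl((1+X)^k-1\bigr)m,\qquad [a,m]=Xm,\qquad [m'a^k,b_0]=(1+X)^k-1 .
\end{equation}
Since $a$ acts trivially on $M/XM$, the quotient $F/XM$ is abelian, so $\gamma_2(F)\subset XM$; the second formula gives equality. For $i\ge2$ the first two formulas give $[F,X^{i-1}M]=X^iM$. Hence $\gamma_i(F)=X^{i-1}M$ for all $i\ge2$. The element $ma^k$ commutes with $b_0$ if and only if $(1+X)^k=1$; the coefficient of $X$ in $(1+X)^k$ is $k$, so this means $k=0$. And $m$ commutes with $a$ if and only if $Xm=0$. Hence $Z(F)=\langle X^{c-1}\rangle=\gamma_c(F)$.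

\paragraph{The central product.} Let $G=G_{c,d,r}$ be the quotient of $E\times F$ by the infinite cyclic central subgroup $D$ generated by $\delta=\bigl((0,0,-1),X^{c-1}\bigr)$. In other words, $1\in R=Z(E)$ and $X^{c-1}\in Z(F)$ become one element of $G$, called $t$. (The element $1\in M$ is $b_0$ and has nothing to do with $t$.) We write the subgroup $R\le G$ additively when convenient, so $t^k$ is the integer $k\in\mathbb Z\subset R$.

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[\textup{(a)}] $E$ and $F$ embed in $G$ and commute elementwise, $G=EF$, and $E\cap F=\langle t\rangle$.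
\item[\textup{(b)}] $Z:=Z(G)=R$ and $F\cap Z=\langle t\rangle$. With $\bar F=F/\langle t\rangle$ we have $G/Z\cong R^{2r}\times\bar F$.
\item[\textup{(c)}] $\gamma_2(G)=R\cdot XM\supseteq Z$, and $\gamma_i(G)=X^{i-1}M\subset F$ for $i\ge3$. So $G$ has class $c$ and $\gamma_c(G)=\langle t\rangle$.
\item[\textup{(d)}] $\dim G=2rd+d+c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both components of $\delta$ have infinite order, so $D$ meets the two factors of $E\times F$ trivially, and $E$ and $F$ embed. If $h\in E$ and $w\in F$ have the same image in $G$, then $(h,w^{-1})=\delta^k$ for some $k$, so $h=(0,0,-k)$ is a power of $t$. Hence $E\cap F\subset\langle t\rangle$; the other inclusion and the remaining claims hold by construction.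

(b) $R=Z(E)$ commutes with $E$ and with $F$, so $R\subset Z$. If $hw$ with $h\in E$, $w\in F$ is central, then $1=[hw,h']=[h,h']$ for $h'\in E$ and $1=[hw,w']=[w,w']$ for $w'\in F$. So $h\in Z(E)=R$ and $w\in Z(F)=\langle t\rangle\subset R$. Further $F\cap Z\subset F\cap E=\langle t\rangle\subset F\cap Z$. The preimage of $Z$ in $E\times F$ is $Z(E)\times Z(F)$, so $G/Z\cong E/Z(E)\times F/Z(F)$.

(c) $\gamma_i(G)$ is the image of $\gamma_i(E)\times\gamma_i(F)$, and $\gamma_3(E)=1$.

(d) The dimension is $(2rd+d)+(c+1)-1$.
\end{proof}

We shall use throughout that for $h,h'\in E$ and $w,w'\in F$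
\begin{equation}\label{eq:split}
[hw,h']=[h,h'],\qquad [hw,w']=[w,w'],\qquad [a,hw]=[a,w].
\end{equation}

\section{The idea in dimension nine}\label{sec:idea}

This section is an informal preview; the proofs are in Sections~\ref{sec:terraced}--\ref{sec:lower}. Let $(c,d,r)=(3,2,1)$. Then $R=\mathbb Z\oplus\mathbb Z\theta$ with $\theta^2=-2\theta-6$, that is, $\theta=-1+\sqrt{-5}$. Let $N$ be the kernel of a homomorphism to a finite group that is injective on $B(n)$, and put $\Lambda=N\cap Z$, a subgroup of $R$.

\emph{What $\Lambda$ must avoid.} By \eqref{eq:Fcomm}, $[a^{k_1},[a^{k_2},b_0^{k_3}]]=t^{k_1k_2k_3}$, so $B(n)$ contains powers $t^k$ with $k$ of order $n^3$. Multiples of $\theta$ arise only as commutators in $E$, such as $[(k_1\theta,0,0),(0,k_2,0)]=k_1k_2\theta$, so they reach order $n^2$. Up to constants, the ball meets the center in the box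
\[
|y_0|\le n^3,\qquad |y_1|\le n^2\qquad(y=y_0+y_1\theta),
\]
and $[R:\Lambda]$ must be at least of order $n^5$.

\emph{What $\Lambda$ forces.} If $(u,v,z)w\in N$, then its commutators with $(0,s,0)$ and $(s,0,0)$ show that $us,vs\in\Lambda$ for all $s\in R$. So $u$ and $v$ lie in
\[
J=\{y\in R: yR\subset\Lambda\},
\]
the largest ideal of $R$ contained in $\Lambda$. The remaining coordinates of $G$, those of $\bar F$, cost at least a factor of order $n^9$, as $t$ must be detected to depth $n^3$ and $\bar F$ has dimension $3$. Up to constants, the total cost is therefore at least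
\[
[R:\Lambda]\cdot[R:J]^{2}\cdot n^9 .
\]
This is least when $\Lambda$ is itself an ideal of index about $n^5$; that gives exponent $5+10+9=24$. The question is whether such an ideal can avoid the box.

\emph{The rational choice.} The obvious lattice avoiding the box has the shape of the box: $\Lambda=q^3\mathbb Z\oplus q^2\mathbb Z\theta$ with $q$ a constant times $n$. It is assembled from $\langle t\rangle$ and the complement $\langle\theta\rangle$. But if $y=y_0+y_1\theta\in J$, then $y\theta=-6y_1+(y_0-2y_1)\theta\in\Lambda$, so $q^3$ divides both $y_0$ and $6y_1$. Thus $[R:J]\ge q^6/6$, while $J\supseteq q^3R$ gives $[R:J]\le q^6$. The exponent is $5+12+9=26$, which is $b$.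

\emph{The tilted choice.} Let $q=3^\nu$. The polynomial $f=x^2+2x+6$ has the simple root $0$ modulo $3$, so by Hensel's lemma there is an integer $\rho\equiv0\pmod 3$, unique modulo $q$, with $f(\rho)\equiv0\pmod q$. (For instance $\rho=6$ for $q=9$, and $\rho=60$ for $q=81$, as $f(60)=46\cdot81$.) Then
\[
I=\{y_0+y_1\theta:\ y_0+\rho y_1\equiv0\ (\mathrm{mod}\ q)\}
\]
is the kernel of the ring homomorphism $R\to\mathbb Z/q$, $\theta\mapsto\rho$, and $\Lambda=q^2I$ is an ideal of index $q^4\cdot q=q^5$. It avoids the box: if $y\in\Lambda$ has $|y_1|<q^2$, then $y_1=0$ because $q^2\mid y_1$. Now $y=y_0\in q^2I\cap\mathbb Z=q^3\mathbb Z$, so $|y_0|<q^3$ gives $y=0$. The cost is of order $n^{24}$.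

Why can no terraced filtration see this? The condition defining $I$ is $y_0+\rho y_1\equiv0$, where $\rho$ depends on $q$ and converges, as $q\to\infty$, to a $3$-adic root of $f$, not to a rational number. In the limit one obtains the hyperplane $\ker(R\otimes\mathbb Z_3\to\mathbb Z_3)$, a complement to $\mathbb Z_3t$ that is an ideal. A subgroup of $G$ can only supply a rational complement, and no rational complement is an ideal: since $f$ is irreducible, $R\otimes\mathbb Q$ is a field. The next section turns this into a proof.

\section{Terraced filtrations of $G_{c,d,r}$}\label{sec:terraced}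

We use the standard fact that a nontrivial normal subgroup of a nilpotent group meets the center nontrivially. The point is that a normal subgroup which is not central contains a nonzero ideal of $R$ or meets $F$, and either way it contains a power of $t$.

\begin{lemma}\label{lem:central}
If $P\trianglelefteq G$ and $P\cap\langle t\rangle=1$, then $P\subset Z$.
\end{lemma}

\begin{proof}
Let $g=hw\in P$ with $h=(u,v,z)\in E$ and $w\in F$. By \eqref{eq:split}, $[w,w']=[g,w']\in P$ for all $w'\in F$. If $w\notin Z(F)$, then $P\cap F$ is a nontrivial normal subgroup of $F$, so it meets $Z(F)=\langle t\rangle$ nontrivially, a contradiction. Hence $w\in\langle t\rangle\subset E$, and we may absorb $w$ into $h$, so that $g=(u,v,z)$.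

Suppose $u_j\ne0$ for some $j$. By \eqref{eq:Ecomm}, $[g,(0,se_j,0)]=u_js\in P$ for all $s\in R$, so $P$ contains the ideal $u_jR$. This ideal contains a nonzero integer: the minimal polynomial of $u_j$ over $\mathbb Q$ is monic with integer coefficients, its constant term is nonzero because $R$ is a domain and $u_j\ne0$, and the polynomial equation exhibits it as a multiple of $u_j$. So $P\cap\langle t\rangle\ne1$, a contradiction. In the same way $v_j\neq0$ is impossible, since $[g,(se_j,0,0)]=-sv_j$. Hence $g\in Z$.
\end{proof}

This is the only place in the proof of Theorem~\ref{thm:main} where the irreducibility of $f$ is used.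

\begin{proposition}\label{prop:b}
In every terraced filtration of $G$ one has $H_1=1$ and $\dim H_i=d-1$ for $2\le i\le c-1$. So every terraced filtration gives the exponent $b=c\dim G-(c-2)(d-1)$.
\end{proposition}

\begin{proof}
Since $Z\subset\gamma_2(G)$, the condition $H_1\cap\gamma_2(G)=1$ gives $H_1\cap Z=1$, so $H_1=1$.

Let $2\le i\le c-1$. As $t\in\gamma_c(G)\subset\gamma_{i+1}(G)$, we have $H_i\cap\langle t\rangle=1$, and Lemma~\ref{lem:central} gives $H_i\subset Z=R$. Since $H_i\cap\mathbb Zt=0$, the rank of $H_i$ is at most $d-1$. Suppose it were smaller. Then there is $z\in R$ of infinite order modulo $H_i+\mathbb Zt$. The subgroup $H_i+\mathbb Zz$ is strictly larger than $H_i$ and is normal, being central. Because $i+1\ge3$, it meets $\gamma_{i+1}(G)\subset F$ only inside $F\cap Z=\mathbb Zt$. If $p+kz=jt$ with $p\in H_i$ and $j,k\in\mathbb Z$, then $k=0$ by the choice of $z$, and $p=jt\in H_i\cap\mathbb Zt=0$. So $H_i+\mathbb Zz$ meets $\gamma_{i+1}(G)$ trivially, contrary to the maximality of $H_i$.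
\end{proof}

An explicit terraced filtration is $H_1=1$, $H_2=\dots=H_{c-1}=L:=\langle\theta,\dots,\theta^{d-1}\rangle$. Indeed $L\cap\gamma_{i+1}(G)\subset L\cap\mathbb Zt=0$ for $i\ge2$, and if $P\supseteq L$ is normal with $P\cap\gamma_{i+1}(G)=1$, then $P\subset Z=\mathbb Zt\oplus L$ by Lemma~\ref{lem:central}, so $P=L$ because $P\cap\mathbb Zt=0$.

\section{Small quotients: the upper bound}\label{sec:upper}

We now construct normal subgroups $N$ of index a constant times $q^e$ that avoid a ball of radius proportional to $q$. In $E$ we use an ideal as in Section~\ref{sec:idea}; in $F$ we take everything to depth about $q^c$.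

Let $q=3^\nu$ with $\nu\ge1$. We have $f(0)=6\equiv0$ and $f'(0)=2\not\equiv0\pmod3$ (this needs $d\ge2$). By Hensel's lemma, which lifts a simple root modulo $3$ to a root modulo each power of $3$, there is a ring homomorphism $\sigma:R\to\mathbb Z/q^{c-2}$ sending $\theta$ to a root of $f$. It is surjective. Put $I=\ker\sigma$ and $\Lambda=q^2I$. The factor $q^2$ is the depth needed for $\theta,\dots,\theta^{d-1}$, and the modulus $q^{c-2}$ supplies the additional depth needed for $t$.

\begin{lemma}\label{lem:ideal}
$\Lambda$ is an ideal of $R$ contained in $q^2R$, with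
\[
[R:\Lambda]=q^{c+2d-2},\qquad \Lambda\cap\mathbb Z=q^c\mathbb Z .
\]
\end{lemma}

\begin{proof}
We have $[R:I]=q^{c-2}$ and $[I:q^2I]=q^{2d}$, which gives the index. If $q^2y\in\mathbb Z$ with $y\in I$, then $y\in\mathbb Z$, because only the coefficient of $1$ can be nonzero. So $y\in I\cap\mathbb Z=q^{c-2}\mathbb Z$. Conversely $q^c=q^2q^{c-2}\in q^2I$.
\end{proof}

\paragraph{The subgroup $N$.} Let $E_\Lambda=\{(u,v,z)\in E:u,v\in\Lambda^r,\ z\in\Lambda\}$. As $\Lambda$ is an ideal, $E_\Lambda$ is the kernel of the reduction map from $E$ onto the group of triples over the ring $R/\Lambda$. So $E_\Lambda\trianglelefteq E$ and $[E:E_\Lambda]=[R:\Lambda]^{2r+1}$. This is where the ideal property pays: $u$ and $v$ are detected only as deeply as $z$.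

Let $Q=q^c$ and $Q'=(c-1)!\,Q$, and let
\[
N_F=\{ma^k:\ m\in QM,\ k\in Q'\mathbb Z\}.
\]
The factorial is needed because $a^k$ acts by $(1+X)^k$. If $Q'\mid k$ and $1\le j\le c-1$, then $\binom kj=\frac kj\binom{k-1}{j-1}$, and $k/j$ is a multiple of $Q$; hence
\begin{equation}\label{eq:unip}
(1+X)^k\equiv1\pmod{QM}\qquad\text{for }k\in Q'\mathbb Z.
\end{equation}
$N_F$ is a subgroup because $QM$ is stable under $1+X$ and its inverse. It is normal in $F$: conjugating $ma^k$ by $m'\in M$ gives $\bigl(m+m'-(1+X)^km'\bigr)a^k$, which lies in $N_F$ by \eqref{eq:unip}, and conjugating by $a^{\pm1}$ gives $\bigl((1+X)^{\pm1}m\bigr)a^k$. Its index is $Q^cQ'=(c-1)!\,q^{c(c+1)}$.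

Put $N=E_\Lambda N_F$. Since $E$ and $F$ commute, $N\trianglelefteq G$.

\begin{lemma}\label{lem:index}
$[G:N]=(c-1)!\,q^e$.
\end{lemma}

\begin{proof}
$G/N$ is the quotient of $E/E_\Lambda\times F/N_F$ by the cyclic subgroup generated by the image of $\delta=\bigl((0,0,-1),X^{c-1}\bigr)$. By Lemma~\ref{lem:ideal}, $1$ has order $q^c$ in $R/\Lambda$, and $X^{c-1}$ has order $Q=q^c$ in $M/QM$. So this cyclic subgroup has order $q^c$, and
\[
[G:N]=q^{(2r+1)(c+2d-2)}\cdot(c-1)!\,q^{c(c+1)}\cdot q^{-c}=(c-1)!\,q^{(2r+1)(c+2d-2)+c^2}.\qedhere
\]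
\end{proof}

\paragraph{Coordinates of the ball.} In this section and the next, $B(n)$ is the ball for the generators $a$, $b_0$, and $(\theta^le_j,0,0)$, $(0,\theta^le_j,0)$ for $0\le l<d$, $1\le j\le r$. By \eqref{eq:Fcomm} the first two generate $F$, and by \eqref{eq:Ecomm} the others generate $E$.

\begin{lemma}\label{lem:ball}
There are constants $C_1,C_2\ge1$ such that for all $n\ge1$ every $g\in B(n)$ can be written $g=hw$ with $h=(u,v,z)\in E$ and $w=ma^k\in F$, where
\begin{itemize}
\item all coefficients of all $u_j,v_j$ are at most $n$, and those of $z$ at most $C_1n^2$, in absolute value;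
\item $|k|\le n$, and the coefficient $m_j$ of $X^j$ in $m$ satisfies $|m_j|\le C_2n^{j+1}$ for $0\le j\le c-1$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $E$ and $F$ commute, a word of length at most $n$ representing $g$ can be sorted into a word in the generators of $E$ followed by a word in those of $F$. Let $h$ and $w$ be their values.

Multiplying $(u,v,z)$ on the right by $(\pm\theta^le_j,0,0)$ changes one coefficient of $u$ by $\pm1$ and leaves $z$ unchanged. Multiplying by $(0,\pm\theta^le_j,0)$ changes one coefficient of $v$ by $\pm1$ and adds $\pm u_j\theta^l$ to $z$, with the current $u$. Multiplication by $\theta^l$, $l<d$, enlarges the maximal absolute value of the coefficients by at most a constant factor $C_1\ge1$. This gives the first item.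

In $F$, right multiplication by $a^{\pm1}$ changes $k$ by $\pm1$, and right multiplication by $b_0^{\pm1}$ adds $\pm(1+X)^k$ to $m$. So $|k|\le n$, and $m$ is a sum of at most $n$ terms $\pm(1+X)^{k_i}$ with $|k_i|\le n$. The product formula for binomial coefficients gives $\bigl|\binom{k_i}{j}\bigr|\le(|k_i|+j)^j\le(cn)^j$ for $j\le c-1$, as $n+c-1\le cn$. Thus $|m_j|\le n(cn)^j\le C_2n^{j+1}$ with $C_2=c^c$.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $A=1+C_1+C_2$. If $q>An$, then $N\cap B(n)=1$. Consequently $\Gamma_G(n)\preceq n^e$.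
\end{proposition}

\begin{proof}
Let $g\in N\cap B(n)$, and write $g=hw$ as in Lemma~\ref{lem:ball}. Also $g=h_0w_0$ with $h_0\in E_\Lambda$, $w_0\in N_F$. Then $h_0^{-1}h=w_0w^{-1}\in E\cap F=\langle t\rangle$, so there is $\tau\in\mathbb Z$ with
\[
h=h_0t^{\tau},\qquad w=t^{-\tau}w_0 .
\]
The two factors $h$ and $w$ need not lie in $N$ separately; they do so only up to the shift by $\tau$, so the central coordinate has to be treated last.

\emph{The coordinates $u,v$.} They lie in $\Lambda^r\subset q^2R^r$, and their coefficients are at most $n<q^2$ in absolute value. So $u=v=0$.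

\emph{The coordinate $k$.} We have $Q'\mid k$ and $|k|\le n<Q'$, so $k=0$.

\emph{The coordinate $m$.} We have $m\equiv-\tau X^{c-1}\pmod{QM}$. For $j\le c-2$ this says $q^c\mid m_j$, while $|m_j|\le C_2n^{c-1}<q^c$; so $m_j=0$. Hence $w=t^{m_{c-1}}$, where $m_{c-1}\in-\tau+q^c\mathbb Z$ and $|m_{c-1}|\le C_2n^c$.

\emph{The center.} Now $g$ is the element $y=z+m_{c-1}$ of $R$. From $z\in\tau+\Lambda$ we get $y\in\Lambda+q^c\mathbb Z=\Lambda\subset q^2R$. For $l\ge1$ the coefficient of $\theta^l$ in $y$ is that of $z$; it is divisible by $q^2$ and at most $C_1n^2<q^2$ in absolute value, so it vanishes. Thus $y\in\Lambda\cap\mathbb Z=q^c\mathbb Z$, and $|y|\le C_1n^2+C_2n^c\le An^c<q^c$. Hence $y=0$ and $g=1$.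

Finally, given $n$, choose a power $q$ of $3$ with $2An<q\le6An$. Then $N\cap B(2n)=1$, and by \eqref{eq:kernels} and Lemma~\ref{lem:index} the ball $B(n)$ is fully detected by a group of order $(c-1)!\,q^e\le(c-1)!\,(6An)^e$.
\end{proof}

Since $e<b$, we have $n^b\not\preceq n^e$, so Propositions~\ref{prop:b} and~\ref{prop:upper} show that $\Gamma_G\not\approx n^b$. This already answers the question in the negative.

\section{The lower bound}\label{sec:lower}

It remains to show that, up to a constant, no kernel does better than those of Section~\ref{sec:upper}. First we show that the ball really fills out a box in the center.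

\begin{lemma}\label{lem:box}
There is $c_0\in(0,1)$ such that for all $n\ge1$
\[
D_n=\Bigl\{\sum_{l=0}^{d-1}y_l\theta^l\in R:\ |y_0|\le c_0n^c,\ |y_l|\le c_0n^2\ (l\ge1)\Bigr\}\subset B(n).
\]
\end{lemma}

\begin{proof}
For integers $k_1,\dots,k_c$ formula \eqref{eq:Fcomm} gives
\[
[a^{k_1},[a^{k_2},\dots[a^{k_{c-1}},b_0^{k_c}]\dots]]=k_c\prod_{j<c}\bigl((1+X)^{k_j}-1\bigr)=k_1\cdots k_c\,X^{c-1},
\]
because each of the $c-1$ factors is $k_jX$ plus higher terms and $X^c=0$. This element has length at most $C\max_j|k_j|$.

To reach an arbitrary power $t^k$, $k\ge1$, put $s=\lfloor k^{1/c}\rfloor+1\ge2$. Then $k<s^c$, so $k=\sum_{j=0}^{c-1}\varepsilon_js^j$ with digits $0\le\varepsilon_j<s$. Each $\varepsilon_js^j$ is a product of $c$ integers in $[0,s]$, namely $\varepsilon_j$, $j$ copies of $s$, and ones. So $t^k$ is a product of $c$ commutators as above and has length at most $cCs\le2cCk^{1/c}$. The same bound holds for $t^{-k}$.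

For $k\ge1$ write $k=s^2+\rho$ with $s=\lfloor\sqrt k\rfloor$ and $0\le\rho\le2s$. By \eqref{eq:Ecomm},
\[
k\theta^l=[(s\theta^le_1,0,0),(0,se_1,0)]\cdot[(\rho\theta^le_1,0,0),(0,e_1,0)]
\]
has length at most $C'\sqrt k$, and the same holds for $-k\theta^l$. So an element of $D_n$ has length at most $2cC\,c_0^{1/c}n+(d-1)C'c_0^{1/2}n$, which is at most $n$ if $c_0$ is small.
\end{proof}

\begin{proposition}\label{prop:lower}
$n^e\preceq\Gamma_G(n)$.
\end{proposition}

\begin{proof}
Let $\varphi$ be a homomorphism from $G$ to a finite group that is injective on $B(n)$, let $N=\ker\varphi$ and $\Lambda=N\cap Z\subset R$, and write $\Lambda\cap\mathbb Zt=\mu\mathbb Zt$ with $\mu\ge1$. We must bound $[G:N]$ from below. Distinct elements of $D_n$ are distinct modulo $\Lambda$, and among them the integers are distinct modulo $\mu$. Since an interval $[-x,x]$ with $x\ge0$ contains $2\lfloor x\rfloor+1\ge x$ integers,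
\begin{equation}\label{eq:center}
[R:\Lambda]\ge c_0^d\,n^{c+2d-2},\qquad \mu\ge c_0n^c.
\end{equation}
This is the cost in the center. Since $[G:N]=[Z:N\cap Z]\,[G:NZ]=[R:\Lambda]\,[G:NZ]$, we turn to the image of $N$ in $G/Z=R^{2r}\times\bar F$. Let $hw\in N$ with $h=(u,v,z)$ and $w=ma^k$.

\emph{The coordinates $u,v$.} For all $s\in R$, \eqref{eq:split} and \eqref{eq:Ecomm} give $[hw,(0,se_j,0)]=u_js$ and $[hw,(se_j,0,0)]=-v_js$, both in $N\cap Z=\Lambda$. So all $u_j$ and $v_j$ lie in $J=\{y\in R:yR\subset\Lambda\}$, and $J\subset\Lambda$ because $1\in R$.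

\emph{The coordinate $k$.} We have $[hw,b_0]=[w,b_0]=(1+X)^k-1\in N$. Taking commutators with $a$ another $c-2$ times multiplies by $X^{c-2}$ and gives $kX^{c-1}\in N$. So $\mu\mid k$.

\emph{The coordinate $m$ when $k=0$.} Suppose $k=0$ and $m\in m_jX^j+X^{j+1}M$ with $j\le c-2$. Taking commutators with $a$, which commutes with $h$, $c-1-j\ge1$ times gives $X^{c-1-j}m=m_jX^{c-1}\in N$. So $\mu\mid m_j$.

Let $\bar N_F\subset\bar F$ be the projection of $NZ/Z$, and let $\bar M=M/X^{c-1}M$, so that $\bar F=\bar M\rtimes\langle a\rangle$. The image of $\bar N_F$ in $\langle a\rangle$ has index at least $\mu$ by the second item. In $\bar M\cong\mathbb Z^{c-1}$ consider the filtration by the subgroups $X^jM/X^{c-1}M$, $0\le j\le c-1$, whose successive quotients are infinite cyclic. If an element of $\bar N_F\cap\bar M$ lies in the $j$-th of these subgroups, with $j\le c-2$, its image in the $j$-th quotient is divisible by $\mu$, by the third item. (The element is represented by some $hw\in N$ with $w\in M$, since the projection $G\to\bar F$ kills $E$, and a multiple of $X^{c-1}$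 in $w$ does not affect $m_j$ for $j\le c-2$.) Multiplying the indices over the $c-1$ quotients, $[\bar M:\bar N_F\cap\bar M]\ge\mu^{c-1}$, so $[\bar F:\bar N_F]\ge\mu^c$.

Now $NZ/Z\subset J^{2r}\times\bar N_F$. With $[R:J]\ge[R:\Lambda]$ and \eqref{eq:center},
\[
[G:N]\ge[R:\Lambda]\,[R:J]^{2r}\mu^c\ge[R:\Lambda]^{2r+1}\mu^c\ge\mathrm{const}\cdot n^{(2r+1)(c+2d-2)+c^2}=\mathrm{const}\cdot n^e.\qedhere
\]
\end{proof}

Propositions~\ref{prop:b}, \ref{prop:upper} and~\ref{prop:lower} prove Theorem~\ref{thm:main}. \qed

\section{Class at most two}\label{sec:classtwo}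

In Theorem~\ref{thm:main} the gap comes from the discrepancy between the distortions $n^c$ and $n^2$ of different commutators. In class $2$ there is just one distortion for commutators, $n^2$, and the counting argument meets the terraced bound.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
For trivial $G$ there is nothing to prove. The bound $\Gamma_G\preceq n^b$ is (B). Let $x_1,\dots,x_p$ be the generators of $G$.

\emph{Class $1$.} Here $b=\dim G$ for the only filtration. Choose $b$ independent elements among the generators. Their products with exponents of absolute value at most $n/(b+1)$ are distinct elements of $B(n)$, so $|B(n)|\ge\mathrm{const}\cdot n^{b}$, and $|Q|\ge|B(n)|$ whenever $Q$ fully detects $B(n)$.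

\emph{Class $2$: the value of $b$.} Put $Z=Z(G)$, which contains $\gamma_2(G)$, and
\[
d_2=\dim\gamma_2(G),\qquad d_1=\dim Z-d_2,\qquad \kappa=\dim(G/Z),
\]
so that $\dim G=\kappa+d_1+d_2$. A terraced filtration is given by $H_1$. We have $[H_1,G]\subset H_1\cap\gamma_2(G)=1$, so $H_1\subset Z$, and $H_1\cap\gamma_2(G)=1$ gives $\dim H_1\le d_1$. If $\dim H_1<d_1$, there is $z\in Z$ of infinite order modulo $H_1\gamma_2(G)$. Then $H_1\langle z\rangle$ is normal and strictly larger than $H_1$. It meets $\gamma_2(G)$ trivially: if $hz^k\in\gamma_2(G)$ with $h\in H_1$, then $k=0$, so $h\in H_1\cap\gamma_2(G)=1$. This contradicts maximality. So $\dim H_1=d_1$, and every terraced filtration gives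
\[
b=2\dim G-d_1=2\kappa+2d_2+d_1.
\]

\emph{Class $2$: distortion.} Commutators are central and bilinear. For $x,y\in G$ and $k\ge1$ write $k=s^2+\rho$ with $s=\lfloor\sqrt k\rfloor$ and $0\le\rho\le2s$. Then $[y,x]^k=[y^s,x^s]\,[y^\rho,x]$ has length at most $C\sqrt k$, with $C$ depending on $x,y$; the same holds for $[y,x]^{-k}$.

\emph{Class $2$: the cost in the center.} Let $\varphi$ be a homomorphism to a finite group that is injective on $B(n)$, and $N=\ker\varphi$. The commutators $[x_i,x_j]$ generate $\gamma_2(G)$, so we can choose $d_2$ independent ones $z_1,\dots,z_{d_2}$ among them. Choose also $z_{d_2+1},\dots,z_{d_2+d_1}\in Z$ independent modulo $\gamma_2(G)$. For small $\epsilon>0$, not depending on $n$, the elements $\prod z_i^{k_i}$ with $|k_i|\le\epsilon n^2$ for $i\le d_2$ and $|k_i|\le\epsilon n$ for $i>d_2$ lie in $B(n)$, and they are distinct. So they are distinct modulo $N\cap Z$, and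
\[
[Z:N\cap Z]\ge\mathrm{const}\cdot n^{2d_2+d_1}.
\]

\emph{Class $2$: the cost above the center.} The group $G/Z$ is abelian of rank $\kappa$. Choose $y_1,\dots,y_\kappa\in G$ with independent images in it. We claim that for small $\epsilon>0$, not depending on $n$, the elements $\prod y_i^{k_i}$ with integers $0\le k_i\le\epsilon n^2$ are distinct modulo $NZ$. Suppose two with different exponents agree modulo $NZ$. Since $G/Z$ is abelian, there are $l\in\mathbb Z^\kappa$, $l\ne0$, with $|l_i|\le\epsilon n^2$, and $z\in Z$, such that $g=\bigl(\prod y_i^{l_i}\bigr)z\in N$. For every $j$ the element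
\[
[g,x_j]=\prod_i[y_i,x_j]^{l_i}\in N
\]
has length at most $\kappa C\sqrt\epsilon\,n$, where $C$ is the largest of the constants above for the pairs $(y_i,x_j)$. If $\epsilon$ is small, this is at most $n$, and $N\cap B(n)=1$ gives $[g,x_j]=1$ for all $j$. So $g\in Z$ and $\prod y_i^{l_i}\in Z$, whence $l=0$, a contradiction. Thus $[G:NZ]\ge(\epsilon n^2)^\kappa$.

Multiplying the two estimates,
\[
[G:N]=[Z:N\cap Z]\,[G:NZ]\ge\mathrm{const}\cdot n^{2\kappa+2d_2+d_1}=\mathrm{const}\cdot n^b.\qedhere
\]
\end{proof}

\begin{thebibliography}{1}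
\bibitem{BRS} Khalid Bou-Rabee and Daniel Studenmund, \emph{Full residual finiteness growths of nilpotent groups}, arXiv:1406.3763 (2014).
\end{thebibliography}

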